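\title{Weak type $(1,1)$ bounds for the Christ--Journ\'e commutator with a rough kernel}

\begin{abstract}
Let $n\ge 2$, let $\Omega$ be homogeneous of degree zero on $\mathbb R^n$ with mean zero on the unit sphere, and let $a\in L^\infty(\mathbb R^n)$. We consider the singular integral with kernel $\Omega(x-y)|x-y|^{-n}m_{x,y}a$, where $m_{x,y}a$ is the mean of $a$ over the segment from $y$ to $x$. We prove that for $\Omega\in L^\infty(\mathbb S^{n-1})$ its truncations are of weak type $(1,1)$ uniformly, with constant $C_n\|\Omega\|_\infty\|a\|_\infty$. The same holds for $\Omega\in L\log L(\mathbb S^{n-1})$, together with uniform $L^p$ bounds and convergence of the truncations in measure. High frequencies are treated by integration by parts along rays. At low frequencies a separation of variables moves $a$ out of the kernel and reduces the problem to a local $L^1$ estimate for rough convolutions.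
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The operator and the question}

Let $n\ge2$ and let $\sigma$ be surface measure on the unit sphere $\mathbb S^{n-1}$. Let $\Omega$ be homogeneous of degree zero on $\mathbb R^n\setminus\{0\}$, integrable on $\mathbb S^{n-1}$, with
\begin{equation}\label{eq:cancel}
\int_{\mathbb S^{n-1}}\Omega\,d\sigma=0 .
\end{equation}
For $a\in L^\infty(\mathbb R^n)$ let
\[
m_{x,y}a=\int_0^1a\big(tx+(1-t)y\big)\,dt
\]
be the mean of $a$ over the segment from $y$ to $x$. The Christ--Journ\'e type commutator with rough kernel is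
\[
T_{\Omega,a}f(x)=\mathrm{p.v.}\int_{\mathbb R^n}\frac{\Omega(x-y)}{|x-y|^n}\,m_{x,y}a\,f(y)\,dy .
\]
The kernel is called rough because no continuity of $\Omega$ is assumed. The word commutator comes from dimension one: if $A'=a$, then $m_{x,y}a=(A(x)-A(y))/(x-y)$, and $k(x-y)\,m_{x,y}a$ is the kernel of the commutator of multiplication by $A$ with convolution by $k(v)/v$.

We work with the truncations
\[
T_{\Omega,a,\varepsilon}f(x)=\int_{|x-y|>\varepsilon}\frac{\Omega(x-y)}{|x-y|^n}\,m_{x,y}a\,f(y)\,dy,\qquad\varepsilon>0 .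
\]
A segment is a null set, so the definition of $m_{x,y}a$ needs a comment. Fix $x$ and a null set $Z\subset\mathbb R^n$. In polar coordinates about $x$, almost every ray from $x$ meets $Z$ in a set of linear measure zero, so changing $a$ on $Z$ changes $m_{x,y}a$ only for $y$ in a null set. We therefore fix a Borel representative with $|a|\le\|a\|_\infty$ everywhere; then $(x,y)\mapsto m_{x,y}a$ is a Borel function bounded by $\|a\|_\infty$. If $\Omega$ is bounded, the truncated kernel is bounded by $\|\Omega\|_\infty\|a\|_\infty\varepsilon^{-n}$, and $T_{\Omega,a,\varepsilon}f(x)$ is an absolutely convergent integral for every $x$ and every $f\in L^1$. We say that $T_{\Omega,a}$ is of \emph{weak type $(1,1)$} if there is a constant $C$ with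
\begin{equation}\label{eq:weak}
\big|\{x\in\mathbb R^n:|T_{\Omega,a,\varepsilon}f(x)|>\lambda\}\big|\le\frac C\lambda\|f\|_1\qquad\text{for all }\varepsilon>0,\ \lambda>0,\ f\in L^1(\mathbb R^n).
\end{equation}

Hofmann showed that $T_{\Omega,a}$ is bounded on weighted $L^p$ spaces when $\Omega\in L^\infty(\mathbb S^{n-1})$ and $a\in L^\infty(\mathbb R^n)$. Ding and Lai showed that if $\Omega\in L\log L(\mathbb S^{n-1})$ satisfies \eqref{eq:cancel} and $a\in L^1(\mathbb R^n)$ with $\hat a\in L^1(\mathbb R^n)$, then $T_{\Omega,a}$ is bounded on $L^p(\mathbb R^n)$ for $1<p<\infty$ and is of weak type $(1,1)$. The question that we answer is posed by Liu, Liu and Shi \cite{LLS}: \emph{does \eqref{eq:weak} hold, with $C=C(n,\Omega,a)$, for every $\Omega\in L^\infty(\mathbb S^{n-1})$ satisfying \eqref{eq:cancel} and every $a\in L^\infty(\mathbb R^n)$?}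

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $n\ge2$, let $\Omega\in L^\infty(\mathbb S^{n-1})$ satisfy \eqref{eq:cancel}, and let $a\in L^\infty(\mathbb R^n)$. Then
\[
\big|\{|T_{\Omega,a,\varepsilon}f|>\lambda\}\big|\le C_n\|\Omega\|_\infty\|a\|_\infty\,\lambda^{-1}\|f\|_1
\]
for all $\varepsilon>0$, $\lambda>0$ and $f\in L^1(\mathbb R^n)$.
\end{theorem}

The proof extends to the class $L\log L(\mathbb S^{n-1})$ of functions with $\int|\Omega|\log(2+|\Omega|)\,d\sigma<\infty$. Since the operator is linear in $\Omega$, we measure $\Omega$ by a quantity that is homogeneous of degree one: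
\[
\|\Omega\|_*=\int_{\mathbb S^{n-1}}|\Omega|\log\Big(2+\frac{|\Omega|}{\|\Omega\|_1}\Big)d\sigma,\qquad\|0\|_*=0 .
\]
For $c>0$ the numbers $\log(2+u/c)$ and $\log(2+u)$ differ by at most $|\log c|$, so $\|\Omega\|_*<\infty$ exactly when $\Omega\in L\log L(\mathbb S^{n-1})$.

\begin{theorem}\label{thm:LlogL}
Let $n\ge2$ and $\Omega\in L\log L(\mathbb S^{n-1})$.
\begin{enumerate}
\item[(i)] Suppose that \eqref{eq:cancel} holds and let $a\in L^\infty(\mathbb R^n)$. For $f\in L^1$ the integral defining $T_{\Omega,a,\varepsilon}f(x)$ converges absolutely for almost every $x$, and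
\[
\big|\{|T_{\Omega,a,\varepsilon}f|>\lambda\}\big|\le C_n\|\Omega\|_*\|a\|_\infty\,\lambda^{-1}\|f\|_1
\]
uniformly in $\varepsilon$. Moreover $\|T_{\Omega,a,\varepsilon}\|_{L^p\to L^p}\le C_{n,p}\|\Omega\|_*\|a\|_\infty$ for $1<p<\infty$. For $f\in L^1$ the functions $T_{\Omega,a,\varepsilon}f$ converge in measure as $\varepsilon\to0$, and the limit operator is of weak type $(1,1)$.
\item[(ii)] If \eqref{eq:weak} holds for $a\equiv1$ with some constant $C$, then $\Omega$ satisfies \eqref{eq:cancel}.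
\end{enumerate}
\end{theorem}

The $L^p$ bound means that the inequality holds for $f\in L^1\cap L^p$, so that the operator extends to $L^p$ by density. Theorem~\ref{thm:main} is contained in Theorem~\ref{thm:LlogL}(i) by the following elementary fact, which is used again later:
\begin{equation}\label{eq:mono}
\text{for fixed }y\ge0,\text{ the function }x\mapsto x\log(2+y/x)\text{ is increasing on }(0,\infty).
\end{equation}
Indeed, with $u=y/x$ its derivative is $\log(2+u)-\frac u{2+u}$, which equals $\log2$ at $u=0$ and has $u$-derivative $u/(2+u)^2\ge0$. Since $\|\Omega\|_1\le\sigma(\mathbb S^{n-1})\|\Omega\|_\infty$, \eqref{eq:mono} gives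
\begin{equation}\label{eq:star-infty}
\|\Omega\|_*\le\|\Omega\|_1\log\big(2+\|\Omega\|_\infty/\|\Omega\|_1\big)\le C_n\|\Omega\|_\infty .
\end{equation}
The proofs are self-contained; the theorems of Hofmann and of Ding and Lai are not used.

\subsection{What to expect}\label{sec:expect}

For $a\equiv1$ the operator is convolution with $\Omega(v)|v|^{-n}$. For a plane wave $a=e_\eta$, where $e_\eta(x)=e^{2\pi i\eta\cdot x}$, the variables separate: $a(tx+(1-t)y)=e_{t\eta}(x)\,e_{(1-t)\eta}(y)$, so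
\[
T_{\Omega,e_\eta,\varepsilon}f=\int_0^1e_{t\eta}\,T_{\Omega,1,\varepsilon}\big(e_{(1-t)\eta}f\big)\,dt .
\]
When $\hat a\in L^1$, the operator is thus an absolutely convergent superposition of modulated convolutions. A discontinuous $a$ has no such representation, and it can do real damage to the kernel.

\begin{example}\label{ex:nocancel}
Let $\Omega\ne0$ be real and Borel, and let $a(v)=\operatorname{sgn}\Omega(-v)$. Since $a$ is homogeneous of degree zero, $m_{0,y}a=a(y)$, and the kernel at $x=0$ is $|\Omega(-y)|\,|y|^{-n}$. Hence $T_{\Omega,a,\varepsilon}\mathbf 1_{B(0,1)}(0)=\|\Omega\|_1\log(1/\varepsilon)$ for $\varepsilon<1$. More generally, any bounded Borel function $a$ that is homogeneous of degree zero gives $m_{0,y}a=a(y)$.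
\end{example}

So the factor $m_{x,y}a$ can be as rough in the angular variable as an arbitrary bounded function, and it can destroy the cancellation \eqref{eq:cancel} at a point. One kind of regularity survives: for a unit vector $\theta$,
\begin{equation}\label{eq:ray}
m_{y+r\theta,\,y}\,a=\frac1r\int_0^ra(y+\rho\theta)\,d\rho ,
\end{equation}
which is a locally Lipschitz function of $r>0$. The factor $\Omega(x-y)$ has the same kind of regularity, being constant along rays from $y$. An argument that uses only regularity along rays therefore does not distinguish $T_{\Omega,a}$ from a rough convolution, and this suggests a positive answer. The difficulty is that a weak type proof must also use the vanishing mean of the bad functions $b_Q$ in the Calder\'on--Zygmund decomposition. For a convolution one can commute a smoothing operator past the kernel and let it act on $b_Q$. For $T_{\Omega,a}$ one cannot, and the kernel has no regularity in $y$ across rays. Section~\ref{sec:model}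 shows in the simplest case how to get around this.

\subsection{Organization and conventions}

Section~\ref{sec:reduction} derives the weak type bound from two propositions: an estimate for the bad part, proved in Sections~\ref{sec:angular}--\ref{sec:bad}, and an $L^2$ bound, proved in Section~\ref{sec:L2}. Section~\ref{sec:rest} proves the remaining assertions of Theorem~\ref{thm:LlogL}.

The letter $C$ denotes constants that depend only on $n$ (all cutoff functions are fixed once and for all). By homogeneity we assume from now on that $|a|\le1$ everywhere. We write $\hat f(\xi)=\int f(x)e^{-2\pi ix\cdot\xi}dx$, $\langle f,g\rangle=\int f\bar g$, and we call the support of the distribution $\hat f$ the \emph{spectrum} of $f$.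

\section{Reduction to two estimates}\label{sec:reduction}

\subsection{Dyadic pieces}

Fix $\varphi\in C_c^\infty((\frac12,2))$ with $0\le\varphi\le1$ and $\sum_{j\in\mathbb Z}\varphi(2^{-j}r)=1$ for $r>0$. For $\omega\in L^1(\mathbb S^{n-1})$ let
\[
K_j(v)=\omega(v/|v|)\,|v|^{-n}\varphi(2^{-j}|v|),\qquad T_jf(x)=\int K_j(x-y)\,m_{x,y}a\,f(y)\,dy .
\]
We write $T_j^\omega$ or $T_j[a]$ to show the dependence on $\omega$ or $a$, and $T_J=\sum_{j\in J}T_j$ for finite $J\subset\mathbb Z$. Since $|T_jf|\le|K_j|*|f|$ and $\|K_j\|_1=\|\omega\|_1\int\varphi(r)\,dr/r$, Young's inequality gives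
\begin{equation}\label{eq:trivial}
\|T_j^\omega\|_{L^p\to L^p}\le C\|\omega\|_1,\qquad1\le p\le\infty .
\end{equation}
Polar coordinates $x=y+r\theta$ and \eqref{eq:ray} give, for $f\in L^1$ and $g\in L^\infty$,
\begin{equation}\label{eq:polar}
\int g\,T_jf\,dx=\int f(y)\int_{\mathbb S^{n-1}}\omega(\theta)\int_0^\infty h^j_{y,\theta}(r)\,g(y+r\theta)\,dr\,d\sigma(\theta)\,dy,
\end{equation}
where
\[
h^j_{y,\theta}(r)=\frac{\varphi(2^{-j}r)}{r^2}\int_0^ra(y+\rho\theta)\,d\rho .
\]
This profile is Lipschitz and supported in $[2^{j-1},2^{j+1}]$. Its derivative is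
\[
\big(\varphi(2^{-j}r)r^{-2}\big)'\int_0^ra(y+\rho\theta)\,d\rho+\varphi(2^{-j}r)r^{-2}a(y+r\theta),
\]
a Borel function of $(y,\theta,r)$, and the first factor is $O(2^{-3j})$. Hence
\begin{equation}\label{eq:profile}
|h^j_{y,\theta}|\le C2^{-j},\qquad|(h^j_{y,\theta})'|\le C2^{-2j}.
\end{equation}

\begin{lemma}\label{lem:reduction}
Let $\Omega\in L^1(\mathbb S^{n-1})$, $\varepsilon>0$, $f\in L^1$, and let $j_0$ be the integer with $2^{j_0-1}\le\varepsilon<2^{j_0}$. For every $R>0$,
\begin{equation}\label{eq:abs}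
\int_{B(0,R)}\int_{|x-y|>\varepsilon}\frac{|\Omega(x-y)|}{|x-y|^n}|f(y)|\,dy\,dx\le\frac{2R}\varepsilon\|\Omega\|_1\|f\|_1 ,
\end{equation}
so the integral defining $T_{\Omega,a,\varepsilon}f(x)$ converges absolutely for almost every $x$. At each such $x$,
\begin{equation}\label{eq:split}
T_{\Omega,a,\varepsilon}f(x)=\lim_{N\to\infty}T^\Omega_{\{j_0+1,\dots,N\}}f(x)+\mathcal R_\varepsilon f(x),
\end{equation}
where $\mathcal R_\varepsilon$ has kernel $K^\varepsilon(x-y)\,m_{x,y}a$ with
\[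
K^\varepsilon(v)=\Omega(v)|v|^{-n}\mathbf 1_{|v|>\varepsilon}\big(\varphi(2^{1-j_0}|v|)+\varphi(2^{-j_0}|v|)\big),
\]
and $\|\mathcal R_\varepsilon\|_{L^p\to L^p}\le\|K^\varepsilon\|_1\le C\|\Omega\|_1$ for $1\le p\le\infty$.
\end{lemma}

\begin{proof}
Fix $y$ and integrate in $x=y+r\theta$. For each $\theta$ the set of $r$ with $y+r\theta\in B(0,R)$ is an interval of length at most $2R$, and $r^{-n}r^{n-1}\le1/\varepsilon$ for $r>\varepsilon$. This gives \eqref{eq:abs}. The function $\varphi(2^{-j}r)$ is supported in $2^{j-1}<r<2^{j+1}$; this interval lies in $r>\varepsilon$ if $j\ge j_0+1$ and in $r<\varepsilon$ if $j\le j_0-2$. So only the pieces $j=j_0-1,j_0$ are cut by the truncation, and \eqref{eq:split} follows by dominated convergence.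
\end{proof}

If $S_N\to S$ almost everywhere, then $\mathbf 1_{\{|S|>\lambda\}}\le\liminf\mathbf 1_{\{|S_N|>\lambda\}}$ almost everywhere, so $|\{|S|>\lambda\}|\le\liminf|\{|S_N|>\lambda\}|$ by Fatou's lemma. Since $\mathcal R_\varepsilon$ is bounded on $L^1$ and $\|\Omega\|_1\le\|\Omega\|_*/\log2$, the weak type bound of Theorem~\ref{thm:LlogL}(i) follows once it is proved for $T_J^\Omega$, uniformly over finite $J$.

\subsection{The two propositions}

Recall the Calder\'on--Zygmund decomposition of $f\in L^1$ at height $\lambda$. Let $\mathcal Q$ be the collection of maximal half-open dyadic cubes on which the mean of $|f|$ exceeds $\lambda$. These cubes are disjoint, $\sum|Q|\le\|f\|_1/\lambda$, the mean of $|f|$ on each is at most $2^n\lambda$, and $|f|\le\lambda$ almost everywhere off their union. With $f_Q$ the mean of $f$ on $Q$, put $b_Q=(f-f_Q)\mathbf 1_Q$, $b=\sum b_Q$ and $g=f-b$. Then $|g|\le2^n\lambda$ almost everywhere, $\|g\|_1\le\|f\|_1$, $\|b\|_1\le2\|f\|_1$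 and $\|b_Q\|_1\le2^{n+1}\lambda|Q|$. We isolate the properties of the bad part.

A \emph{$\Lambda$-family} is a collection $\mathcal Q$ of pairwise disjoint half-open dyadic cubes with functions $b_Q$ supported in $Q$ such that
\[
\int b_Q=0,\qquad\|b_Q\|_1\le\Lambda|Q|,\qquad\|b\|_1=\sum_Q\|b_Q\|_1<\infty,\quad b=\sum_Qb_Q .
\]
We write $\ell(Q)=2^{L(Q)}$ for the side length, $y_Q$ for the center, and $B_i=\sum_{L(Q)=i}b_Q$. A subfamily of a $\Lambda$-family is a $\Lambda$-family, and so is $(\epsilon_Qb_Q)$ for any constants $|\epsilon_Q|=1$. The second property is trivial, and it is central to the proof.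

\begin{proposition}[$L^2$ bound]\label{prop:L2}
Let $0\ne\omega\in L^\infty(\mathbb S^{n-1})$ with $\int\omega\,d\sigma=0$. For all finite $J$,
\[
\|T_J^\omega\|_{L^2\to L^2}\le C\|\omega\|_1\log\big(2+\|\omega\|_\infty/\|\omega\|_1\big).
\]
In particular $\|T_J^\omega\|_{L^2\to L^2}\le C\|\omega\|_\infty$, by \eqref{eq:star-infty}.
\end{proposition}

\begin{proposition}[Bad part]\label{prop:bad}
There is $c=c(n)>0$ with the following property. For every $\omega\in L^\infty(\mathbb S^{n-1})$, every $\Lambda$-family, every finite $J$ and every integer $s\ge1$ one can write $\sum_{j\in J}T_j^\omega B_{j-s}=X_s+Y_s$ with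
\[
\|X_s\|_2^2\le C2^{-cs}\|\omega\|_\infty^2\Lambda\|b\|_1,\qquad\|Y_s\|_1\le C2^{-cs}\|\omega\|_\infty\|b\|_1 .
\]
\end{proposition}

Proposition~\ref{prop:bad} assumes no cancellation of $\omega$. This allows us to truncate $\Omega$ at a height depending on $s$ without restoring its mean. In the proof of the weak type bound, \eqref{eq:cancel} enters only through Proposition~\ref{prop:L2}.

\subsection{Proof of the weak type bound}

First we pass from bounded $\omega$ to $L\log L$ in the $L^2$ bound by cutting $\Omega$ into levels.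

\begin{lemma}\label{lem:levels}
Let $\Omega\in L\log L(\mathbb S^{n-1})$ satisfy \eqref{eq:cancel}. There are bounded functions $\Omega_i$, $i\ge0$, of mean zero with $\Omega=\sum_i\Omega_i$ in $L^1(\mathbb S^{n-1})$ and
\begin{equation}\label{eq:levels}
\sup_J\|T_J^\Omega\|_{L^2\to L^2}\le\sum_{i\ge0}\sup_J\|T_J^{\Omega_i}\|_{L^2\to L^2}\le C\|\Omega\|_* .
\end{equation}
\end{lemma}

\begin{proof}
By homogeneity let $\|\Omega\|_1=1$. Put $Z_0=\{|\Omega|\le2\}$, $Z_i=\{2^i<|\Omega|\le2^{i+1}\}$ for $i\ge1$, and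
\[
\Omega_i=\Omega\mathbf 1_{Z_i}-\frac1{\sigma(\mathbb S^{n-1})}\int_{Z_i}\Omega\,d\sigma,\qquad p_i=\int_{Z_i}|\Omega|\,d\sigma\le1 .
\]
Then $\|\Omega_i\|_1\le2p_i$, $\|\Omega_i\|_\infty\le C2^i$, and the subtracted constants add up to zero by \eqref{eq:cancel}, so $\sum\Omega_i=\Omega$ in $L^1$. By \eqref{eq:trivial}, $T_J^\Omega=\sum_iT_J^{\Omega_i}$ in operator norm, which gives the first inequality. If $p_i=0$ then $\Omega_i=0$. Otherwise Proposition~\ref{prop:L2} and \eqref{eq:mono} give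
\[
\|T_J^{\Omega_i}\|_{L^2\to L^2}\le Cp_i\log\big(2+C2^i/p_i\big)\le Cp_i\big(1+i+\log(1/p_i)\big).
\]
If $p_i\ge2^{-i-1}$ then $\log(1/p_i)\le1+i$; if not, $p_i\log(1/p_i)\le Cp_i^{1/2}\le C2^{-i/2}$. The sum is therefore at most $C\big(1+\sum_i(1+i)p_i\big)$, and this is at most $C\|\Omega\|_*$ because $1+i\le C\log(2+|\Omega|)$ on $Z_i$ and $1\le\|\Omega\|_*/\log2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of the weak type bound in Theorem~\ref{thm:LlogL}(i)]
Normalize $\|\Omega\|_*=1$, so that $\|\Omega\|_1\le C$. Let $J$ be finite, $f\in L^1$, $\lambda>0$, and decompose $f=g+b$ at height $\lambda$; the $b_Q$ form a $\Lambda$-family with $\Lambda=2^{n+1}\lambda$. By Chebyshev's inequality and \eqref{eq:levels},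
\[
|\{|T_J^\Omega g|>\lambda/2\}|\le C\lambda^{-2}\|g\|_2^2\le C\lambda^{-2}\,2^n\lambda\|g\|_1\le C\|f\|_1/\lambda .
\]
Let $\mathcal E$ be the union of the cubes concentric with the $Q\in\mathcal Q$ and of side $5\ell(Q)$; then $|\mathcal E|\le C\|f\|_1/\lambda$. The function $T_jb_Q$ vanishes at distance $\ge2^{j+1}$ from $Q$. If $L(Q)\ge j$ then $2^{j+1}\le2\ell(Q)$, so $T_jb_Q=0$ off $\mathcal E$. Since $b=\sum_iB_i$ in $L^1$ and each $T_j$ is bounded on $L^1$,
\[
T_J^\Omega b=\sum_{s\ge1}\sum_{j\in J}T_j^\Omega B_{j-s}\qquad\text{off }\mathcal E,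
\]
and the series in $s$ converges in $L^1$. With $c$ from Proposition~\ref{prop:bad}, let $\Omega^{\le s}=\Omega\,\mathbf 1_{\{|\Omega|\le2^{cs/4}\|\Omega\|_1\}}$ and $\Omega^{>s}=\Omega-\Omega^{\le s}$. Proposition~\ref{prop:bad} for $\omega=\Omega^{\le s}$ gives $\sum_jT_j^{\Omega^{\le s}}B_{j-s}=X_s+Y_s$ with $\|X_s\|_2^2\le C2^{-cs/2}\lambda\|f\|_1$ and $\|Y_s\|_1\le C2^{-3cs/4}\|f\|_1$. For the unbounded parts we use only \eqref{eq:trivial}. At a point $\theta$, the number of $s\ge1$ with $|\Omega(\theta)|>2^{cs/4}\|\Omega\|_1$ is at most $C\log(2+|\Omega(\theta)|/\|\Omega\|_1)$, so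
\[
\sum_{s\ge1}\Big\|\sum_{j\in J}T_j^{\Omega^{>s}}B_{j-s}\Big\|_1\le C\|b\|_1\sum_{s\ge1}\|\Omega^{>s}\|_1\le C\|f\|_1\|\Omega\|_*=C\|f\|_1 .
\]
This is where the $L\log L$ condition enters the estimate of the bad part; for bounded $\Omega$ one may normalize $\|\Omega\|_\infty=1$ and take $\Omega^{\le s}=\Omega$. The series $X=\sum_sX_s$ converges in $L^2$ and the other two series converge in $L^1$, to a total $Y$. All these series converge in measure, so $T_J^\Omega b=X+Y$ almost everywhere off $\mathcal E$, with $\|X\|_2^2\le C\lambda\|f\|_1$ and $\|Y\|_1\le C\|f\|_1$. Hence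
\[
|\{x\notin\mathcal E:|T_J^\Omega b|>\lambda/2\}|\le16\lambda^{-2}\|X\|_2^2+4\lambda^{-1}\|Y\|_1\le C\|f\|_1/\lambda .
\]
So $|\{|T_J^\Omega f|>\lambda\}|\le C\|f\|_1/\lambda$ uniformly in $J$. Lemma~\ref{lem:reduction} and the paragraph after it give the absolute convergence and the weak type bound in Theorem~\ref{thm:LlogL}(i), and \eqref{eq:star-infty} gives Theorem~\ref{thm:main}.
\end{proof}

\section{The mechanism at one scale}\label{sec:model}

Take $J=\{0\}$, $\|\omega\|_\infty\le1$ and cubes of side $2^{-s}$. Proposition~\ref{prop:bad} asks for a gain $2^{-cs}$. For a kernel $K(x,y)$ supported in $|x-y|\le2$ with $|\nabla_yK|\le C$, the gain comes cube by cube: subtracting $K(x,y_Q)$ gives $\|\int K(\cdot,y)b_Q(y)dy\|_1\le C2^{-s}\|b_Q\|_1$. For rough kernels this fails, even when $a\equiv1$.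

\begin{example}\label{ex:nogain}
Let $n=2$, identify $\mathbb R^2$ with $\mathbb C$, and let $a\equiv1$, $\omega(\theta)=\theta^N$, so $K_0(z)=\varrho(z)(z/|z|)^N$ with $\varrho(z)=\varphi(|z|)|z|^{-2}\le4$. Let $\zeta_0=2^{-s-1}$. Then
\[
\|K_0(\cdot-\zeta_0)-K_0\|_2^2=2\|\varrho\|_2^2-2\operatorname{Re}\int\varrho(z)\varrho(z-\zeta_0)e^{iN\vartheta(z)}dz,\qquad\vartheta=\operatorname{Im}\log(1-\zeta_0/z).
\]
On $|z|>\frac12$ the phase $\vartheta$ is smooth with $|\nabla\vartheta|=|\zeta_0/(z(z-\zeta_0))|\ne0$, so one integration by parts shows that the integral tends to $0$ as $N\to\infty$. For large $N$ the left side is at least $\|\varrho\|_2^2$; as the difference is bounded by $8$, its $L^1$ norm is at least $\|\varrho\|_2^2/8$. Let $Q=[0,2^{-s})^2$ and $b_Q=\eta^{-2}(\mathbf 1_{\zeta_0+[0,\eta)^2}-\mathbf 1_{[0,\eta)^2})$, so $\|b_Q\|_1=2$ for small $\eta$. As $\eta\to0$, $T_0b_Q\to K_0(\cdot-\zeta_0)-K_0$ in $L^1$. Thus for every $s$ there are $\omega$ and $b_Q$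 with $\|T_0b_Q\|_1\ge c_0\|b_Q\|_1$, where $c_0=\|\varrho\|_2^2/32$ does not depend on $s$.
\end{example}

So the term $X_s$ cannot be dropped from Proposition~\ref{prop:bad}, and the density bound $\Lambda$ has to be used. To see where a gain can come from, test $T_0b$ against plane waves. We need one fact about the sphere: for $|e|=1$ and $t>0$,
\begin{equation}\label{eq:band}
\sigma\{\theta:|\theta\cdot e|\le t\}\le Ct,\qquad\int_{\mathbb S^{n-1}}|\theta\cdot e|^{-1/2}d\sigma(\theta)\le C .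
\end{equation}
The variable $u=\theta\cdot e$ has density $C(1-u^2)^{(n-3)/2}$, which is bounded for $|u|\le\frac12$; this gives the first bound, and summing $2^{i/2}\cdot C2^{-i}$ over the bands $|u|\sim2^{-i}$ gives the second.

\medskip\noindent\emph{High frequencies.} By \eqref{eq:polar} with $g=e_{-\xi}$,
\[
\widehat{T_0b}(\xi)=\int b(y)e^{-2\pi iy\cdot\xi}\int\omega(\theta)\int_0^\infty h^0_{y,\theta}(r)e^{-2\pi ir\theta\cdot\xi}\,dr\,d\sigma\,dy .
\]
By \eqref{eq:profile} and an integration by parts in $r$, the inner integral is at most $C\min(1,|\theta\cdot\xi|^{-1})\le C|\theta\cdot\xi|^{-1/2}$, so $|\widehat{T_0b}(\xi)|\le C|\xi|^{-1/2}\|b\|_1$. Directions $\theta$ transversal to the wave fronts gain by oscillation, and the others form a thin band. Neither the mean of $b_Q$ nor any regularity of $a$ is used. At frequencies $|\xi|\ge2^{\delta s}$ this is a gain of $2^{-\delta s/2}$.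

\medskip\noindent\emph{Frequency zero.} Here there is no oscillation and the mean of $b_Q$ must be used. Take $g=1$ in \eqref{eq:polar}, exchange the $r$ and $\rho$ integrals, and pass from $(\rho,\theta)$ to the variable $w=y+\rho\theta$, $dw=\rho^{n-1}d\rho\,d\sigma$:
\begin{equation}\label{eq:zero}
\int T_0b\,dx=\int a\,(\widetilde K*b)\,dw,\qquad\widetilde K(v)=\omega(v/|v|)\,|v|^{1-n}\int_{|v|}^\infty\frac{\varphi(r)}{r^2}\,dr .
\end{equation}
The function $a$ has left the kernel; it is now paired with a \emph{convolution}. Put $u_Q=\int T_0b_Q$. For one cube, $a$ can be chosen so that $|u_Q|=\|\widetilde K*b_Q\|_1$. But one function $a$ must serve all cubes at once. Choosing $|\epsilon_Q|=1$ with $\epsilon_Qu_Q=|u_Q|$,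
\begin{equation}\label{eq:signs}
\sum_Q|u_Q|=\int a\;\widetilde K*\Big(\sum_Q\epsilon_Qb_Q\Big)\le\Big\|\widetilde K*\sum_Q\epsilon_Qb_Q\Big\|_1 ,
\end{equation}
and the right side involves only a convolution applied to another $\Lambda$-family.

\begin{example}\label{ex:model}
Let all cubes have side $2^{-s}$ and lie in $[0,1)^n$, and suppose that $|b_Q|\le\Lambda$ pointwise. Then $\sum_Q|u_Q|\le C2^{-s/(2n+4)}\Lambda$, while \eqref{eq:trivial} gives only $C\Lambda$. To see this, let $b'=\sum\epsilon_Qb_Q$, so $\|b'\|_1,\|b'\|_2\le\Lambda$. In polar coordinates $\widehat{\widetilde K}(\xi)=\int\omega(\theta)\int_0^2h(\rho)e^{-2\pi i\rho\theta\cdot\xi}d\rho\,d\sigma$ with $h(\rho)=\int_\rho^\infty\varphi(r)r^{-2}dr$ bounded and monotone, so as above $|\widehat{\widetilde K}(\xi)|\le C\min(1,|\xi|^{-1/2})$. Since $\int b_Q=0$, subtracting $e^{-2\pi iy_Q\cdot\xi}$ gives $|\widehat{b'}(\xi)|\le C2^{-s}|\xi|\Lambda$. Splitting at $|\xi|=\tau_0=2^{s/(n+2)}$,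
\[
\|\widetilde K*b'\|_2^2\le C2^{-2s}\tau_0^{\,n+2}\Lambda^2+C\tau_0^{-1}\|b'\|_2^2\le C2^{-s/(n+2)}\Lambda^2 .
\]
As $\widetilde K*b'$ is supported in a set of bounded size, its $L^1$ norm is at most $C$ times its $L^2$ norm, and \eqref{eq:signs} gives the claim.
\end{example}

Three things change in the general case. The functions $b_Q$ are only in $L^1$ and all scales $j$ interact, so Plancherel's theorem cannot be applied to $b$ itself; Section~\ref{sec:angular} replaces it by an angular decomposition, which splits the output into an $L^2$ part and an $L^1$ part. Section~\ref{sec:local} uses this to prove Example~\ref{ex:model} for general families. Finally, one must treat all frequencies $|\xi|\lesssim2^{\delta s}$ and not only $\xi=0$; in Section~\ref{sec:bad} a Fourier series reduces them to a sum of identities of the form \eqref{eq:zero}, at the price of a factor $2^{C\delta s}$ that is harmless for small $\delta$.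

\section{Angular decomposition}\label{sec:angular}

\subsection{Littlewood--Paley operators}

Fix a real radial $\psi\in C_c^\infty(\mathbb R^n)$ supported in $\frac12\le|\xi|\le2$ with $\sum_k\psi(2^k\xi)=1$ for $\xi\ne0$, and a real radial $\tilde\psi\in C_c^\infty$ supported in $\frac18\le|\xi|\le8$ with $\tilde\psi=1$ on $\frac14\le|\xi|\le4$. Let $\psi_{\mathrm{low}}(\xi)=\sum_{i\ge0}\psi(2^i\xi)$ for $\xi\ne0$ and $\psi_{\mathrm{low}}(0)=1$; it is smooth, equal to $1$ on $|\xi|\le1$ and to $0$ on $|\xi|\ge2$. Let $\Psi_k,\widetilde\Psi_k,S_k$ be the Fourier multipliers with symbols $\psi(2^k\xi),\tilde\psi(2^k\xi),\psi_{\mathrm{low}}(2^k\xi)$. The index $k$ refers to the \emph{length} $2^k$, that is, to the frequency $2^{-k}$, so that it can be compared directly with $j$ and $L(Q)$. We have $\Psi_k=\widetilde\Psi_k\Psi_k$; on $L^2$, $S_k=\sum_{i\ge k}\Psi_i$ and $\sum_k\Psi_k=I$; and by Plancherel's theorem $\sum_k\|\Psi_kf\|_2^2+\sum_k\|\widetilde\Psi_kf\|_2^2\le C\|f\|_2^2$.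 On $L^\infty$ these operators act by convolution with their Schwartz kernels.

\subsection{Cells, bands and tubes}

Let $\gamma\in(0,1]$, $\kappa=\gamma/2$, and let $s\ge1$ be an integer. The parameter $\gamma$ will be chosen in each application, depending only on $n$. Let $\{e_\nu\}$ be a maximal $2^{-\gamma s}$-separated subset of $\mathbb S^{n-1}$ and $\{E_\nu\}$ a Borel partition of the sphere with $E_\nu\subset\{|\theta-e_\nu|\le2^{-\gamma s}\}$. The caps of radius $\frac122^{-\gamma s}$ about the $e_\nu$ are disjoint, so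
\begin{equation}\label{eq:count}
\#\{\nu\}\le C2^{\gamma s(n-1)},\qquad\sigma(E_\nu)\le C2^{-\gamma s(n-1)} .
\end{equation}
For a piece of the kernel with directions in $E_\nu$, integration by parts fails at the frequencies nearly orthogonal to $e_\nu$. We cut these out. Fix $\zeta\in C_c^\infty([-2,2])$ with $0\le\zeta\le1$ and $\zeta=1$ on $[-1,1]$, and let $G^\nu$ be the multiplier with symbol
\[
g_\nu(\xi)=\zeta\big(2^{\kappa s}\,e_\nu\cdot\xi/|\xi|\big).
\]
The band has width $2^{-\kappa s}$, much larger than the diameter $2^{-\gamma s}$ of the cell, so off the band $\theta\cdot\xi$ stays away from zero for all $\theta\in E_\nu$. On the other hand the bands overlap little. If $g_\nu(\xi)\ne0$, the cap about $e_\nu$ lies in $\{|\theta\cdot\xi/|\xi||\le3\cdot2^{-\kappa s}\}$, which has measure at most $C2^{-\kappa s}$ by \eqref{eq:band}. So $\sum_\nu|g_\nu|^2\le C2^{(\gamma(n-1)-\kappa)s}$, a proportion $2^{-\kappa s}$ of the total count. By the Cauchy--Schwarz inequality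 in $\nu$ and Plancherel's theorem,
\begin{equation}\label{eq:orth}
\Big\|\sum_\nu G^\nu V^\nu\Big\|_2^2\le C2^{(\gamma(n-1)-\kappa)s}\sum_\nu\|V^\nu\|_2^2 .
\end{equation}

In physical space a kernel with directions in $E_\nu$ lives on a tube. With $v^\perp=v-(v\cdot e_\nu)e_\nu$, let
\[
H_j^\nu(v)=2^{-jn}\,\mathbf 1\{|v|\le2^{j+2},\ |v^\perp|\le2^{j+3-\gamma s}\},\qquad\|H_j^\nu\|_1\le C2^{-\gamma s(n-1)} .
\]
If $v/|v|\in E_\nu$ then $|v^\perp|\le|v|\,2^{-\gamma s}$. The tube is at least as thick as the cubes of side $2^{j-s}$, because $\gamma\le1$. At that resolution a $\Lambda$-family behaves like a function bounded by $\Lambda$; this is the content of the next lemma, which uses only the size of the $b_Q$.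

\begin{lemma}\label{lem:tube}
Let a $\Lambda$-family and a finite set $J$ be given. Each $H_j^\nu*|B_{j-s}|$ lies in $L^1\cap L^\infty$. If $|W_j^\nu|\le A\,H_j^\nu*|B_{j-s}|$ and $V^\nu=\sum_{j\in J}W_j^\nu$, then
\[
\Big\|\sum_\nu G^\nu V^\nu\Big\|_2^2\le CA^22^{-\kappa s}\Lambda\|b\|_1 .
\]
\end{lemma}

\begin{proof}
Let $A=1$ and $D_j=\{|v|\le2^{j+3},\ |v^\perp|\le2^{j+4-\gamma s}\}$. The cubes with $L(Q)\le j-s$ that meet $y+D_j$ lie in the $\sqrt n\,2^{j-s}$-neighborhood of $y+D_j$. Since $2^{j-s}\le2^{j-\gamma s}$, this neighborhood has volume at most $C2^{jn-\gamma s(n-1)}$. The cubes are disjoint, so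
\begin{equation}\label{eq:density}
\sum_{i\le j}\int_{y+D_j}|B_{i-s}|\le\Lambda\sum|Q|\le C\Lambda2^{jn-\gamma s(n-1)} .
\end{equation}
This shows that $H_j^\nu*|B_{j-s}|$ is bounded; it is integrable by Young's inequality. Expanding the square and using that $H_j^\nu$ is even,
\[
\|V^\nu\|_2^2\le2\sum_{j\in J}\int|B_{j-s}|\sum_{i\in J,\,i\le j}H_j^\nu*H_i^\nu*|B_{i-s}| .
\]
For $i\le j$, $H_j^\nu*H_i^\nu$ is supported in $D_j$ and bounded by $\|H_j^\nu\|_\infty\|H_i^\nu\|_1\le C2^{-jn-\gamma s(n-1)}$. By \eqref{eq:density} the inner sum is at most $C2^{-2\gamma s(n-1)}\Lambda$, so $\|V^\nu\|_2^2\le C2^{-2\gamma s(n-1)}\Lambda\|b\|_1$. Sum over $\nu$ using \eqref{eq:count} and apply \eqref{eq:orth}: the exponent of $2^s$ is $\gamma(n-1)-\kappa+\gamma(n-1)-2\gamma(n-1)=-\kappa$.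
\end{proof}

\subsection{Integration by parts off the band}

The multiplier $I-G^\nu$ is estimated one frequency shell at a time. Let $M_k^\nu$ be the Schwartz function with $\widehat{M_k^\nu}=(1-g_\nu)\psi(2^k\cdot)$, the kernel of $(I-G^\nu)\Psi_k$. For $V\in L^2$ the series $\sum_kM_k^\nu*V$ converges in $L^2$ to $(I-G^\nu)V$. A subsequence of partial sums converges almost everywhere, so Fatou's lemma gives
\begin{equation}\label{eq:shells}
\|(I-G^\nu)V\|_1\le\sum_k\|M_k^\nu*V\|_1,\qquad V\in L^2 .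
\end{equation}

We shall integrate by parts three times for kernels of the same shape. Let $\|\omega\|_\infty\le1$. A \emph{ray operator} of scale $j$, direction $\nu$ and size $A$ is an operator $W$ with kernel
\[
\omega(\theta)\mathbf 1_{E_\nu}(\theta)\,h_{y,\theta}(r)\,r^{1-n},\qquad r=|x-y|,\quad\theta=(x-y)/r,
\]
where $h_{y,\theta}(r)=\int_0^rh'_{y,\theta}$ vanishes for $r\ge2^{j+2}$ and $h'_{y,\theta}(r)$ is a Borel function of $(y,\theta,r)$ bounded by $A2^{-2j}$. The kernel is at most $A2^{-2j}r^{2-n}\mathbf 1_{r\le2^{j+2}}$, so $W$ is bounded on every $L^p$. By \eqref{eq:polar} and \eqref{eq:profile}, the operator $T_j^\nu:=T_j^{\omega\mathbf 1_{E_\nu}}$ is a ray operator of scale $j$ and size $C$.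

\begin{lemma}\label{lem:ray}
Let $s\ge2/\gamma$ and $k\in\mathbb Z$.
\begin{enumerate}
\item[(i)] $\|\nabla M_k^\nu\|_1\le C2^{-k+(n+1)\kappa s}$.
\item[(ii)] If $W$ is a ray operator of scale $j$, direction $\nu$ and size $A$, then for $1\le p\le\infty$ and $f\in L^1\cap L^p$,
\[
\|M_k^\nu*Wf\|_p\le CA\,2^{-\gamma s(n-1)}\,2^{k-j+(n+2)\kappa s}\|f\|_p .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
If $P$ is smooth and compactly supported with inverse Fourier transform $\check P$, then $(1+|x|)^{n+1}|\check P(x)|\le C\sum_{|\alpha|\le n+1}\|\partial^\alpha P\|_1$, so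
\begin{equation}\label{eq:symbol}
\|\check P\|_1\le C\sum_{|\alpha|\le n+1}\|\partial^\alpha P\|_1 .
\end{equation}
Since $g_\nu$ is homogeneous of degree zero, $M_k^\nu(x)=2^{-kn}M_0^\nu(2^{-k}x)$. On $\frac12\le|\xi|\le2$ each derivative of $g_\nu$ costs at most $C2^{\kappa s}$, so $P=\xi_i(1-g_\nu)\psi$ has $|\partial^\alpha P|\le C2^{\kappa s|\alpha|}$, and \eqref{eq:symbol} and scaling give (i).

For (ii) let $|\theta-e_\nu|\le2^{-\gamma s}$. On the support of $(1-g_\nu)\psi$ we have $|\xi|\ge\frac12$ and $|e_\nu\cdot\xi|\ge2^{-\kappa s}|\xi|$, hence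
\[
|\theta\cdot\xi|\ge\tfrac12\big(2^{-\kappa s}-2^{-\gamma s}\big)\ge\tfrac142^{-\kappa s},
\]
because $2^{-(\gamma-\kappa)s}=2^{-\gamma s/2}\le\frac12$. So $P_\theta=(1-g_\nu)\psi/(2\pi i\,\theta\cdot\xi)$ is smooth with $|\partial^\alpha P_\theta|\le C2^{\kappa s(1+|\alpha|)}$. Let $\widehat{N_\theta}(\xi)=2^kP_\theta(2^k\xi)=\widehat{M_k^\nu}(\xi)/(2\pi i\,\theta\cdot\xi)$. Then $N_\theta(u)$ is continuous in $(\theta,u)$, $\|N_\theta\|_1\le C2^{k+(n+2)\kappa s}$ by \eqref{eq:symbol}, and $M_k^\nu=\theta\cdot\nabla N_\theta$, that is, $M_k^\nu(u-r\theta)=-\frac d{dr}N_\theta(u-r\theta)$. In polar coordinates about $y$, followed by an integration by parts in $r$ whose boundary terms vanish because $h_{y,\theta}(0)=h_{y,\theta}(2^{j+2})=0$,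
\begin{align*}
M_k^\nu*Wf(x)&=\int f(y)\int_{E_\nu}\omega(\theta)\int_0^\infty h_{y,\theta}(r)M_k^\nu(x-y-r\theta)\,dr\,d\sigma\,dy\\
&=\int_{E_\nu}\omega(\theta)\int_0^{2^{j+2}}\int f(y)\,h'_{y,\theta}(r)\,N_\theta(x-y-r\theta)\,dy\,dr\,d\sigma .
\end{align*}
The inner integral is at most $A2^{-2j}(|N_\theta|*|f|)(x-r\theta)$. Minkowski's inequality in $(\theta,r)$ and Young's inequality give the bound $\sigma(E_\nu)\,2^{j+2}A2^{-2j}\sup_\theta\|N_\theta\|_1\|f\|_p$.
\end{proof}

\section{A local $L^1$ estimate for rough convolutions}\label{sec:local}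

The next lemma is Example~\ref{ex:model} for general families and all scales below that of a cube $R$. It is the only place in the proof of Proposition~\ref{prop:bad} where $\int b_Q=0$ is used. For $\tau\in C_c^\infty(\{|v|<4\})$ let $\|\tau\|_{C^1}=\sup|\tau|+\sup|\nabla\tau|$ and
\[
K_i^\tau(v)=2^{-in}\omega(v/|v|)\,\tau(2^{-i}v).
\]

\begin{lemma}\label{lem:local}
Let $c_1=\frac1{8(n+2)}$. Let $\|\omega\|_\infty\le1$, $\tau\in C_c^\infty(\{|v|<4\})$, $s\ge1$, let $J$ be finite and $R$ a cube. Let $(b_Q)_{Q\in\mathcal Q'}$ be a $\Lambda$-family all of whose cubes satisfy $Q\subset R$, $L(Q)+s\in J$ and $2^{L(Q)+s}\le\ell(R)$. Then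
\[
\Big\|\sum_{Q\in\mathcal Q'}K^\tau_{L(Q)+s}*b_Q\Big\|_1\le C2^{-c_1s}\|\tau\|_{C^1}\Lambda|R| .
\]
\end{lemma}

The trivial bound is $C\|\tau\|_{C^1}\|b\|_1\le C\|\tau\|_{C^1}\Lambda|R|$. The gain is relative to $\Lambda|R|$ and not to $\|b\|_1$; for a single cube, $|R|\ge2^{sn}|Q|$ and the lemma says nothing new, in agreement with Example~\ref{ex:nogain}.

\begin{proof}
Let $\|\tau\|_{C^1}=1$. The family is finite, and the function $F=\sum_{i\in J}K_i^\tau*B_{i-s}$ to be estimated is supported in the cube $R^*$ concentric with $R$ of side $9\ell(R)$, since $K_i^\tau$ is supported in $|v|<4\cdot2^i\le4\ell(R)$. Take $\gamma=\frac1{2(n+2)}$, so $(n+2)\kappa=\frac14$ and $\kappa/2=c_1$. For $s<2/\gamma$ the trivial bound suffices. Let $s\ge2/\gamma$, let $K_i^{\tau,\nu}$ be $K_i^\tau$ with $\omega$ replaced by $\omega\mathbf 1_{E_\nu}$, and write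
\[
F=\sum_\nu G^\nu\sum_iK_i^{\tau,\nu}*B_{i-s}+\sum_{\nu,i}(I-G^\nu)\big(K_i^{\tau,\nu}*B_{i-s}\big)=:F_1+F_2 .
\]
Then $\|F\|_1\le\|F_1\|_{L^1(R^*)}+\|F_2\|_1$. Since $|K_i^{\tau,\nu}|\le H_i^\nu$, Lemma~\ref{lem:tube} gives $\|F_1\|_2^2\le C2^{-\kappa s}\Lambda^2|R|$, and so $\|F_1\|_{L^1(R^*)}\le|R^*|^{1/2}\|F_1\|_2\le C2^{-c_1s}\Lambda|R|$.

For $F_2$ use \eqref{eq:shells}, which applies because $K_i^{\tau,\nu}*B_{i-s}\in L^1\cap L^\infty$ by Lemma~\ref{lem:tube}. We have two bounds for $M_k^\nu*K_i^{\tau,\nu}*b_Q$, $L(Q)=i-s$. Convolution with $K_i^{\tau,\nu}$ is a ray operator of scale $i$ with $h(r)=2^{-in}r^{n-1}\tau(2^{-i}r\theta)$; here $h(0)=0$ and $|h'|\le C2^{-in}(r^{n-2}+2^{-i}r^{n-1})\le C2^{-2i}$ for $r\le2^{i+2}$, both because $n\ge2$. Lemma~\ref{lem:ray}(ii) gives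
\[
\|M_k^\nu*K_i^{\tau,\nu}*b_Q\|_1\le C2^{-\gamma s(n-1)}2^{k-i+(n+2)\kappa s}\|b_Q\|_1 ,
\]
which is good for small $k$. For large $k$ we commute the convolutions and let $M_k^\nu$ act on $b_Q$. Since $\int b_Q=0$, $M_k^\nu*b_Q(x)=\int[M_k^\nu(x-y)-M_k^\nu(x-y_Q)]b_Q(y)dy$ has $L^1$ norm at most $\sqrt n\,2^{i-s}\|\nabla M_k^\nu\|_1\|b_Q\|_1$. With Lemma~\ref{lem:ray}(i) and $\|K_i^{\tau,\nu}\|_1\le C2^{-\gamma s(n-1)}$,
\[
\|M_k^\nu*K_i^{\tau,\nu}*b_Q\|_1\le C2^{-\gamma s(n-1)}2^{i-s-k+(n+1)\kappa s}\|b_Q\|_1 .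
\]
Use the first bound for $k\le i-s/2$ and the second for $k>i-s/2$. Each geometric series contributes $2^{-s/2}$, and the sum over $\nu$ cancels $2^{-\gamma s(n-1)}$. Hence $\|F_2\|_1\le C2^{-s/2+(n+2)\kappa s}\|b\|_1\le C2^{-s/4}\Lambda|R|$.
\end{proof}

\section{Proof of Proposition~\ref{prop:bad}}\label{sec:bad}

Let $\|\omega\|_\infty\le1$. The proof of Lemma~\ref{lem:local} does not carry over to $T_j$, because $M_k^\nu$ cannot be moved onto $b_Q$. We split the \emph{output} of $T_j$ at the length $2^{j-\delta s}$. Put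
\[
p_0=4n+5,\qquad\delta=\frac{c_1}{4p_0},\qquad\gamma=\frac\delta{n+3},\qquad\kappa=\frac\gamma2 .
\]
The order of the choices is dictated by the losses: the Fourier series will lose $2^{2p_0\delta s}$ against the gain $2^{-c_1s}$ of Lemma~\ref{lem:local}, and Lemma~\ref{lem:ray} loses $2^{(n+2)\kappa s}$ against a gain $2^{-\delta s}$. If $s<2/\gamma$, take $X_s=0$ and use \eqref{eq:trivial}. Let $s\ge2/\gamma$ and
\[
m=m_j=j-\lceil\delta s\rceil,\qquad\mu=2^{m-j}=2^{-\lceil\delta s\rceil},\qquad\text{so that }\ \mu\le2^{-\delta s},\quad\mu^{-1}\le2\cdot2^{\delta s}.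
\]
Fix a radial $\Phi\in C_c^\infty(\{|x|\le1\})$ with $\Phi\ge0$ and $\int\Phi=1$, let $\Phi_m=2^{-mn}\Phi(2^{-m}\cdot)$ and $P_mf=\Phi_m*f$. A compactly supported mollifier keeps the kernels on tubes and balls. We write $T_j=(I-P_{m_j})T_j+P_{m_j}T_j$.

\subsection{High frequencies}

The kernel of $T_j^\nu$ is bounded by $C2^{-jn}$ and supported where $v=x-y$ has $|v|\le2^{j+1}$, $|v^\perp|\le2^{j+1-\gamma s}$. Applying $P_m$ enlarges this set by $2^m\le2^{j-\delta s}\le2^{j-\gamma s}$. So the kernel of $(I-P_m)T_j^\nu$ is bounded by $CH_j^\nu(x-y)$. With $W_j^\nu=(I-P_{m_j})T_j^\nu B_{j-s}\in L^1\cap L^\infty$,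
\[
\sum_{j\in J}(I-P_{m_j})T_jB_{j-s}=\sum_\nu G^\nu\sum_jW_j^\nu+\sum_{j,\nu}(I-G^\nu)W_j^\nu .
\]
By Lemma~\ref{lem:tube} the first term has squared $L^2$ norm at most $C2^{-\kappa s}\Lambda\|b\|_1$; it goes into $X_s$.

For the second use \eqref{eq:shells} and $M_k^\nu*W_j^\nu=(I-P_m)F$ with $F=M_k^\nu*T_j^\nu B_{j-s}$. Lemma~\ref{lem:ray}(ii) bounds $\|F\|_1$ by a multiple of $2^k$, which is not summable as $k\to+\infty$; the factor $I-P_m$ restores summability. We have $\|(I-P_m)F\|_1\le2\|F\|_1$. Since $\Phi$ is even,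
\[
(I-P_m)F(x)=-\int\Phi_m(u)\big[F(x-u)-F(x)+u\cdot\nabla F(x)\big]du ,
\]
so Taylor's formula gives $\|(I-P_m)F\|_1\le C2^{2m}\|\nabla^2F\|_1$; and $\|\nabla^2F\|_1\le C2^{-2k}\|F\|_1$ because $F=\widetilde\Psi_kF$. (With first-order vanishing only, the terms $2^k2^{m-k}$ would not sum.) Therefore
\begin{align*}
\|(I-G^\nu)W_j^\nu\|_1&\le C2^{-\gamma s(n-1)}2^{(n+2)\kappa s-j}\Big(\sum_{k\le m}2^k+\sum_{k>m}2^{2m-k}\Big)\|B_{j-s}\|_1\\
&\le C2^{-\gamma s(n-1)}2^{((n+2)\kappa-\delta)s}\|B_{j-s}\|_1 .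
\end{align*}
Since $(n+2)\kappa\le\delta/2$, the sum over $\nu$ and $j$ is at most $C2^{-\delta s/2}\|b\|_1$; this term goes into $Y_s$.

\subsection{Low frequencies: separation of variables}

By \eqref{eq:polar} with $g=\Phi_m(x-\cdot)$, the kernel of $P_mT_j$ is
\[
D_j(x,y)=\int_{\mathbb S^{n-1}}\omega(\theta)\int_0^\infty\frac{\varphi(2^{-j}r)}{r^2}\Phi_m(x-y-r\theta)\int_0^ra(y+\rho\theta)\,d\rho\,dr\,d\sigma .
\]
As in \eqref{eq:zero} we pass to the variable $w=y+\rho\theta$. The Jacobian $\rho^{1-n}$ is singular at $\rho=0$, so we first remove a short initial piece of each segment. Let $\chi_0\in C^\infty(\mathbb R)$, $0\le\chi_0\le1$, with $\chi_0(t)=0$ for $t\le1$ and $\chi_0(t)=1$ for $t\ge2$. Inserting $1=\chi_0(2^{-m}\rho)+(1-\chi_0(2^{-m}\rho))$ gives $D_j=D_j'+D_j''$. In $D_j''$ the $\rho$-integral is at most $2^{m+1}$, so $\int|D_j''(x,y)|dx\le C2^{m+1}\int\varphi(2^{-j}r)r^{-2}dr\le C\mu$. These kernels contribute at most $C2^{-\delta s}\|b\|_1$ in $L^1$,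 which goes into $Y_s$.

In $D_j'$ exchange the $r$ and $\rho$ integrals, put $w=y+\rho\theta$, and rescale all lengths by $2^j$:
\[
D_j'(x,y)=\int a(w)\,\omega\Big(\frac{w-y}{|w-y|}\Big)2^{-2jn}\,\Theta\big(2^{-j}(x-y),2^{-j}(w-y)\big)\,dw,
\]
\[
\Theta(u,v)=\chi_0\Big(\frac{|v|}\mu\Big)|v|^{1-n}\,\Upsilon\Big(|v|,\frac v{|v|},u\Big),\qquad\Upsilon(t,\vartheta,u)=\int_t^\infty\frac{\varphi(r)}{r^2}\,\mu^{-n}\Phi\Big(\frac{u-r\vartheta}\mu\Big)dr .
\]
The power of $2^j$ is $2^{j(1-n)}$ from $\rho^{1-n}$, $2^{-j}$ from $r^{-2}dr$, and $2^{-jn}$ from $2^{-mn}=2^{-jn}\mu^{-n}$. The rough factors $a$ and $\omega$ now stand outside a function $\Theta$ that is smooth, independent of $j$, and supported in $|u|\le3$, $\mu\le|v|\le2$.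

We bound the derivatives of $\Theta$. For $t>0$ and $|\vartheta|\le2$, a derivative of $\Upsilon$ in $u$ or $\vartheta$ brings a factor $O(\mu^{-1})$, since $r\le2$. Also $\partial_t\Upsilon=-\varphi(t)t^{-2}\mu^{-n}\Phi(\mu^{-1}(u-t\vartheta))$, which is supported in $\frac12\le t\le2$, and each further derivative costs $O(\mu^{-1})$. So every derivative of $\Upsilon$ of total order $p$ is $O(\mu^{-n-p})$. On $|v|\ge\mu$ the derivatives of order $p\ge1$ of $|v|$ and $v/|v|$ are $O(\mu^{-p})$. By the chain rule, $\partial_u^\alpha\partial_v^\beta$ of $\Upsilon(|v|,v/|v|,u)$ is a sum of terms, each a derivative of $\Upsilon$ of order at most $|\alpha|+|\beta|$ times derivatives of $|v|$ and $v/|v|$ of total order $|\beta|$; it is $O(\mu^{-n-|\alpha|-2|\beta|})$. In the same way $\partial_v^\beta$ of $\chi_0(|v|/\mu)|v|^{1-n}$ is $O(\mu^{-n-2|\beta|})$. By the Leibniz rule,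
\begin{equation}\label{eq:theta}
|\partial_u^\alpha\partial_v^\beta\Theta|\le C_{\alpha\beta}\,\mu^{-2n-|\alpha|-2|\beta|}.
\end{equation}

To separate $u$ from $v$, expand $\Theta(u,\cdot)$ in a Fourier series on $[-4,4]^n$, with coefficients $c_q(u)=8^{-n}\int\Theta(u,v)e^{-\pi iq\cdot v/4}dv$, $q\in\mathbb Z^n$. They are supported in $|u|\le3$. Integrating by parts $n+2$ times in a coordinate $v_i$ with $|q_i|\ge|q|/\sqrt n$ and using \eqref{eq:theta} with $|\alpha|\le1$, $|\beta|\le n+2$, where $2n+1+2(n+2)=p_0$, we get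
\begin{equation}\label{eq:cq}
|c_q|+|\nabla c_q|\le C\mu^{-p_0}(1+|q|)^{-n-2}.
\end{equation}
Let $\chi_1\in C_c^\infty(\{|v|<4\})$ equal $1$ on $|v|\le2$, and let $\tau_q(v)=\chi_1(v)e^{\pi iq\cdot v/4}$, so that $|\tau_q|\le C$ and $\|\tau_q\|_{C^1}\le C(1+|q|)$. Then $\Theta(u,v)=\sum_qc_q(u)\tau_q(v)$ for all $u,v$, and with $K_j^q=K_j^{\tau_q}$, $\|K_j^q\|_1\le C$,
\[
D_j'(x,y)=\sum_q2^{-jn}c_q\big(2^{-j}(x-y)\big)\int a(w)K_j^q(w-y)\,dw .
\]
The first factor is smooth in $y$ and can be frozen on each cube. Let $L(Q)=j-s$ and $y\in Q$. Then $|c_q(2^{-j}(x-y))-c_q(2^{-j}(x-y_Q))|\le\sqrt n\,2^{-s}\|\nabla c_q\|_\infty$, and the difference vanishes unless $|x-y_Q|\le C2^j$. Replacing $y$ by $y_Q$ in the first factor therefore costs, in $L^1$, at most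
\[
C\mu^{-p_0}2^{-s}\sum_q(1+|q|)^{-n-2}\|b_Q\|_1\le C2^{(p_0\delta-1)s}\|b_Q\|_1\le C2^{-s/2}\|b_Q\|_1 ,
\]
since $p_0\delta=c_1/4\le\frac12$. The sum over $Q$ goes into $Y_s$. What remains is
\[
X_s'(x)=\sum_q\sum_{j\in J}\sum_{L(Q)=j-s}2^{-jn}c_q\big(2^{-j}(x-y_Q)\big)\,u_Q^q,\qquad u_Q^q=\int a\,\big(K_j^q*b_Q\big)\,dw ,
\]
with $|u_Q^q|\le C\|b_Q\|_1$; by \eqref{eq:cq} all these series converge absolutely in $L^1$. The numbers $u_Q^q$ have the form \eqref{eq:zero}.

\subsection{Low frequencies: the $L^2$ bound}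

By \eqref{eq:cq}, $|X_s'|\le C\mu^{-p_0}\sum_q(1+|q|)^{-n-2}U^q$, where
\[
U^q=\sum_{j\in J}\sum_{L(Q)=j-s}|u_Q^q|\,2^{-jn}\mathbf 1_{B(y_Q,2^{j+2})}.
\]
Expand the square. If $i\le j$, the intersection of $B(y_Q,2^{j+2})$ and $B(y_{Q'},2^{i+2})$ has measure at most $C2^{in}$, and it is empty unless $|y_Q-y_{Q'}|\le2^{j+3}$. Hence
\[
\|U^q\|_2^2\le C\sum_{j\in J}\sum_{L(Q)=j-s}|u_Q^q|\;2^{-jn}\sum_{Q'\in\mathcal Q'(Q)}|u_{Q'}^q| ,
\]
where $\mathcal Q'(Q)$ is the set of $Q'$ with $i=L(Q')+s\in J$, $i\le j$ and $|y_{Q'}-y_Q|\le2^{j+3}$. Fix $Q$ and let $R$ be the cube with center $y_Q$ and side $2^{j+5}$. Every $Q'\in\mathcal Q'(Q)$ lies in $R$: a point $z\in Q'$ satisfies, in the maximum norm, $|z-y_Q|_\infty\le2^{j+3}+\frac12\ell(Q')\le2^{j+3}+2^{j-2}<2^{j+4}$. Also $2^{L(Q')+s}\le2^j\le\ell(R)$. Choose $|\epsilon_{Q'}|=1$ with $\epsilon_{Q'}u_{Q'}^q=|u_{Q'}^q|$. Lemma~\ref{lem:local}, applied to the $\Lambda$-family $(\epsilon_{Q'}b_{Q'})_{Q'\in\mathcal Q'(Q)}$, gives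
\[
\sum_{Q'}|u_{Q'}^q|=\int a\sum_{Q'}K^q_{L(Q')+s}*(\epsilon_{Q'}b_{Q'})\le\Big\|\sum_{Q'}K^q_{L(Q')+s}*(\epsilon_{Q'}b_{Q'})\Big\|_1\le C2^{-c_1s}(1+|q|)\Lambda2^{jn}.
\]
Thus $\|U^q\|_2^2\le C2^{-c_1s}(1+|q|)\Lambda\|b\|_1$. Since $\sum_q(1+|q|)^{-n-3/2}<\infty$,
\[
\|X_s'\|_2^2\le C\mu^{-2p_0}2^{-c_1s}\Lambda\|b\|_1\le C2^{(2p_0\delta-c_1)s}\Lambda\|b\|_1=C2^{-c_1s/2}\Lambda\|b\|_1 .
\]
This term goes into $X_s$. The exponents obtained are $\kappa$ and $c_1/2$ for $X_s$, and $\delta/2$, $\delta$, $\frac12$ for $Y_s$. The smallest is $\kappa$, and Proposition~\ref{prop:bad} holds with $c=\kappa$. \qed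

\section{Proof of Proposition~\ref{prop:L2}}\label{sec:L2}

Example~\ref{ex:nocancel} shows that the cancellation of the kernel can fail at individual points. It holds on average, in the sense that the Littlewood--Paley pieces of a bounded function cannot be large at all scales on a large set. The quantitative form of this is a Carleson condition.

\subsection{Carleson sequences}

A sequence of measurable functions $\beta_l\ge0$, $l\in\mathbb Z$, is a \emph{Carleson sequence with constant $\mathcal K$} if $\sum_{2^l\le\rho}\int_{B(x,\rho)}\beta_l\le\mathcal K\rho^n$ for all $x\in\mathbb R^n$ and $\rho>0$.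

\begin{lemma}[Carleson embedding]\label{lem:carleson}
Let $(\beta_l)$ be a Carleson sequence with constant $\mathcal K$, let $F_l\ge0$ be measurable, and put $F^*(x)=\sup_l\sup_{|y-x|<2^l}F_l(y)$. Then $\sum_l\int\beta_lF_l^2\le C\mathcal K\int(F^*)^2$.
\end{lemma}

\begin{proof}
Assume $F^*\in L^2$. For $t>0$ the set $O_t=\{F^*>t\}$ is the union of the open balls $B(y,2^l)$ over the pairs in $\mathcal P_t=\{(y,l):F_l(y)>t\}$. It has finite measure, so the radii are bounded. Going down in $l$ from the largest value, choose at each level a maximal family of such balls of radius $2^l$ that are disjoint from each other and from the balls chosen before; each such family is finite. We get disjoint balls $B(y_i,2^{l_i})\subset O_t$ such that every $B(y,2^l)$ with $(y,l)\in\mathcal P_t$ meets one with $l_i\ge l$. Then $y\in B(y_i,2\cdot2^{l_i})$ and $2^l\le2\cdot2^{l_i}$, so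
\[
\sum_l\int\beta_l\mathbf 1_{\{F_l>t\}}\le\sum_i\mathcal K(2\cdot2^{l_i})^n\le C\mathcal K|O_t| .
\]
Integrate against $2t\,dt$.
\end{proof}

Let $w_l(x)=2^{-ln}(1+2^{-l}|x|)^{-n-1}$ and let $\mathcal M$ be the Hardy--Littlewood maximal operator, $\mathcal Mf(x)=\sup_{\rho>0}|B(x,\rho)|^{-1}\int_{B(x,\rho)}|f|$, which is bounded on $L^2$. A Schwartz function rescaled to length $2^l$, normalized in $L^1$, is $O(w_l)$. We have $\|w_l\|_1\le C$, $\int_{|u|\ge\rho}w_l\le C2^l/\rho$, and $w_l*|f|\le C\mathcal Mf$ by summing over the annuli $|x|\sim2^{l+i}$. From $1+2^{-l}|x|\le(1+2^{-l}|x-u|)(1+2^{-l}|u|)$ we get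
\begin{equation}\label{eq:shift}
w_l*|f|(x-u)\le(1+2^{-l}|u|)^{n+1}\,w_l*|f|(x).
\end{equation}

\begin{lemma}\label{lem:alpha}
Let $\alpha_l=\widetilde\Psi_la$. For every ball $B=B(x_0,\rho)$, $\sum_{2^l\le\rho}\int_{2B}|\alpha_l|^2\le C\rho^n$. The sequences $|\alpha_l|^2$ and $w_l*|\alpha_l|^2$ are Carleson sequences with constant $C$.
\end{lemma}

\begin{proof}
Write $a=a\mathbf 1_{4B}+a\mathbf 1_{(4B)^c}$. For the first part, $\sum_l\|\widetilde\Psi_l(a\mathbf 1_{4B})\|_2^2\le C|4B|$. For the second, on $2B$ we have $|\widetilde\Psi_l(a\mathbf 1_{(4B)^c})|\le C\int_{|u|\ge2\rho}w_l\le C2^l/\rho$, and $\sum_{2^l\le\rho}(2^l/\rho)^2\le C$. This proves the first claim and the Carleson property of $|\alpha_l|^2$. Next, $\int_Bw_l*|\alpha_l|^2=\int|\alpha_l|^2\,(w_l*\mathbf 1_B)$. On $2B$ use $w_l*\mathbf 1_B\le C$ and the first claim. Off $2B$ use $\|\alpha_l\|_\infty\le C$ and $w_l*\mathbf 1_B(y)\le C2^l\rho^n|y-x_0|^{-n-1}$, whose integral over $(2B)^c$ is at most $C2^l\rho^{n-1}$;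 the sum over $2^l\le\rho$ is at most $C\rho^n$.
\end{proof}

\subsection{Reduction to square functions}

Let $\mathcal S_0$ be the space of Schwartz functions with Fourier transform in $C_c^\infty(\mathbb R^n\setminus\{0\})$; it is dense in $L^2$. For $f,g\in\mathcal S_0$ the sum $\langle T_jf,g\rangle=\sum_{k,l}\langle T_j\Psi_kf,\Psi_lg\rangle$ is finite. We organize it by the higher of the two frequencies. The terms with $k\ge l$ add up to $\sum_l\langle\Psi_lT_jS_lf,\widetilde\Psi_lg\rangle$, and those with $k<l$ to $\sum_k\langle\widetilde\Psi_kf,\Psi_kT_j^*S_{k+1}g\rangle$. Writing the remaining index as $j+d$,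
\begin{equation}\label{eq:bilinear}
\langle T_Jf,g\rangle=\sum_{d\in\mathbb Z}\sum_{j\in J}\langle\Psi_{j+d}T_jS_{j+d}f,\widetilde\Psi_{j+d}g\rangle+\sum_{d\in\mathbb Z}\sum_{j\in J}\langle\widetilde\Psi_{j+d}f,\Psi_{j+d}T_j^*S_{j+d+1}g\rangle .
\end{equation}
Since $m_{x,y}a=m_{y,x}a$, the adjoint $T_j^*$ is the operator $T_j$ for $\overline{\omega(-\theta)}$ and $\bar a$, which satisfy the same hypotheses with the same norms. By the Cauchy--Schwarz inequality in $j$ it suffices to prove, for $\iota\in\{0,1\}$ and $f\in\mathcal S_0$,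
\begin{equation}\label{eq:square}
\Big(\sum_{j\in J}\|\Psi_{j+d}T_jS_{j+d+\iota}f\|_2^2\Big)^{1/2}\le C\Delta_d\|f\|_2,\qquad\Delta_d=\begin{cases}\|\omega\|_12^{-d},&d\ge0,\\ \min\big(\|\omega\|_1,\|\omega\|_\infty2^{-c_2|d|}\big),&d<0,\end{cases}
\end{equation}
with some $c_2=c_2(n)>0$. Indeed, let $\Xi=2+\|\omega\|_\infty/\|\omega\|_1$. The negative $d$ with $2^{c_2|d|}\le\Xi$ number at most $C\log\Xi$ and contribute $\|\omega\|_1$ each, while the others contribute at most $C\|\omega\|_\infty/\Xi\le C\|\omega\|_1$ in total. So $\sum_d\Delta_d\le C\|\omega\|_1\log\Xi$.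

Throughout, $l=j+d$. For $d\ge0$ everything is nearly constant at the length $2^j$ of the kernel and the gain comes from $\int\omega=0$. For $d<0$ the gain comes from smoothing along rays. In both cases we first localize the frequencies of $a$. For $p\in L^\infty$,
\[
T_j[p]F(x)=\int_0^1\!\!\int K_j(v)\,p(x-tv)\,F(x-v)\,dv\,dt
\]
is a superposition of products of translates. If $\hat F\in C_c^\infty$, then $\widehat{pF}=\hat p*\hat F$ is supported in $\operatorname{supp}\hat p+\operatorname{supp}\hat F$, and translations do not change spectra. Hence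
\begin{align}
\Psi_lT_j[a]F&=\Psi_lT_j[S_{l-3}a]F&&\text{if }\operatorname{supp}\hat F\subset\{|\xi|\le2^{1-l}\},\label{eq:loc1}\\
\Psi_lT_j[a]F&=\Psi_lT_j[\alpha_l]F&&\text{if }\operatorname{supp}\hat F\subset\{|\xi|\le2^{-l-3}\}.\label{eq:loc2}
\end{align}
For \eqref{eq:loc1}, $a-S_{l-3}a$ has spectrum in $|\xi|\ge8\cdot2^{-l}$, so the products have spectrum in $|\xi|\ge6\cdot2^{-l}$, where $\psi(2^l\cdot)=0$. For \eqref{eq:loc2}, $a-\alpha_l$ has spectrum in $\{|\xi|\le\frac142^{-l}\}\cup\{|\xi|\ge4\cdot2^{-l}\}$, so the products have spectrum in $\{|\xi|\le\frac382^{-l}\}\cup\{|\xi|\ge(4-\frac18)2^{-l}\}$, where again $\psi(2^l\cdot)=0$.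

We split $S_{l+\iota}f=F_l^\sharp+F_l$ with $F_l^\sharp=(S_{l+\iota}-S_{l+4})f$ and $F_l=S_{l+4}f$. The part $F_l^\sharp$ is a sum of at most four Littlewood--Paley pieces; it has spectrum in $|\xi|\le2^{1-l}$ and $\sum_l\|F_l^\sharp\|_2^2\le C\|f\|_2^2$. The part $F_l$ has spectrum in $|\xi|\le2^{-l-3}$. It is not square summable in $l$, but \eqref{eq:loc2} replaces $a$ by $\alpha_l$, and the Carleson property of $\alpha_l$ supplies the summability. We have $\alpha_l=S_{l-3}\alpha_l$, because $\psi_{\mathrm{low}}(2^{l-3}\xi)=1$ for $|\xi|\le8\cdot2^{-l}$. The kernels of $S_{l-3}$, $2^l\nabla S_{l-3}$, $S_{l+4}$, $2^l\nabla S_{l+4}$ are $O(w_l)$, so \eqref{eq:shift} gives, for $|u|\le2^{l+1}$,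
\begin{equation}\label{eq:pointwise}
(|\alpha_l|+2^l|\nabla\alpha_l|)(x-u)\le Cw_l*|\alpha_l|(x),\qquad(|F_l|+2^l|\nabla F_l|)(x-u)\le Cw_l*|f|(x).
\end{equation}

\subsection{The case $d\ge0$}

This is the only part of the proof of Proposition~\ref{prop:L2} that uses $\int\omega=0$. It gives $\int K_j=0$, so
\begin{equation}\label{eq:subtract}
T_j[p]F(x)=\int_0^1\!\!\int K_j(v)\Big(\big[p(x-tv)-p(x)\big]F(x-v)+p(x)\big[F(x-v)-F(x)\big]\Big)dv\,dt ,
\end{equation}
with $|v|\le2^{j+1}\le2^{l+1}$ on the support of $K_j$.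

For $F_l^\sharp$ use \eqref{eq:loc1} and $p=S_{l-3}a$, which has $\|p\|_\infty\le C$ and $\|\nabla p\|_\infty\le C2^{-l}$. Since $\|F_l^\sharp(\cdot-v)-F_l^\sharp\|_2\le|v|\,\|\nabla F_l^\sharp\|_2\le C|v|2^{-l}\|F_l^\sharp\|_2$, Minkowski's inequality in \eqref{eq:subtract} gives $\|T_j[p]F_l^\sharp\|_2\le C\|\omega\|_12^{-d}\|F_l^\sharp\|_2$. Square and sum over $j$.

For $F_l$ use \eqref{eq:loc2}. By \eqref{eq:subtract}, the mean value theorem and \eqref{eq:pointwise},
\[
|T_j[\alpha_l]F_l(x)|\le C\|\omega\|_12^{-d}\;w_l*|\alpha_l|(x)\;\,w_l*|f|(x).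
\]
By the Cauchy--Schwarz inequality $(w_l*|\alpha_l|)^2\le Cw_l*|\alpha_l|^2$, which is a Carleson sequence by Lemma~\ref{lem:alpha}, and $\sup_{|y-x|<2^l}w_l*|f|(y)\le C\mathcal Mf(x)$ by \eqref{eq:shift}. Lemma~\ref{lem:carleson} bounds the square sum by $C(\|\omega\|_12^{-d})^2\|\mathcal Mf\|_2^2\le C(\|\omega\|_12^{-d})^2\|f\|_2^2$.

\subsection{The case $d<0$: the bound $\|\omega\|_1$}\label{sec:L1bound}

Let $d=-s$, $l=j-s$, $s\ge1$. For $F_l^\sharp$ use \eqref{eq:trivial}. For $F_l$, the segments now have length $2^j=2^s2^l$, far beyond the range of \eqref{eq:pointwise}; using \eqref{eq:shift} would lose a power of $2^s$. To get a bound uniform in $s$ with only $\|\omega\|_1$, we fix the direction $\theta$ and apply the Carleson embedding in a geometry adapted to $\theta$. Let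
\[
A_j^\theta g(x)=2^{-j}\int_0^{2^{j+1}}g(x-r\theta)\,dr .
\]
For $2^{j-1}\le r\le2^{j+1}$, $\int_0^1|\alpha_l(x-tr\theta)|dt=r^{-1}\int_0^r|\alpha_l(x-\rho\theta)|d\rho\le2A_j^\theta|\alpha_l|(x)$, so in polar coordinates
\[
|T_j[\alpha_l]F_l(x)|\le4\int|\omega(\theta)|\,A_j^\theta|\alpha_l|(x)\,A_j^\theta|F_l|(x)\,d\sigma(\theta).
\]
By \eqref{eq:loc2} and Minkowski's inequality in $\theta$, it suffices to show, uniformly in $\theta$ and $s$,
\begin{equation}\label{eq:direction}
\sum_j\big\|A_j^\theta|\alpha_l|\;A_j^\theta|F_l|\big\|_2^2\le C\|f\|_2^2 .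
\end{equation}
Let $\mathcal T(x,\rho)$ be the tube of points $x+t\theta+u$ with $|t|\le2^s\rho$, $u\perp\theta$, $|u|\le\rho$. By the Cauchy--Schwarz inequality $(A_j^\theta g)^2\le2A_j^\theta(g^2)$. If $2^l\le\rho$ then $2^{j+1}\le2\cdot2^s\rho$, so $\mathcal T(x,\rho)-r\theta\subset\mathcal T(x,3\rho)$ for $0\le r\le2^{j+1}$. Covering $\mathcal T(x,3\rho)$ by $C2^s$ balls of radius $\rho$ and using Lemma~\ref{lem:alpha},
\[
\sum_{2^l\le\rho}\int_{\mathcal T(x,\rho)}\big(A_j^\theta|\alpha_l|\big)^2\le4\sum_{2^l\le\rho}\int_{\mathcal T(x,3\rho)}|\alpha_l|^2\le C2^s\rho^n .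
\]
Let $\mathcal L$ be the linear map that multiplies the $\theta$-component by $2^s$ and fixes $\theta^\perp$. Then $\det\mathcal L=2^s$ and $\mathcal LB(z,\rho)\subset\mathcal T(\mathcal Lz,\rho)$, so $\beta_l=(A_j^\theta|\alpha_l|)^2\circ\mathcal L$ is a Carleson sequence with constant $2^{-s}C2^s=C$. Apply Lemma~\ref{lem:carleson} to $\beta_l$ and $(A_j^\theta|F_l|)\circ\mathcal L$ and change variables back; the Jacobians on the two sides cancel. It remains to bound $\sup_l\sup_{y\in\mathcal T(x,2^l)}A_j^\theta|F_l|(y)$ in $L^2$. Write $y=x+t\theta+u$ with $|t|\le2^j$, $|u|\le2^l$. By \eqref{eq:pointwise}, $|F_l|(z+u)\le Cw_l*|f|(z)\le C\mathcal Mf(z)$, so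
\[
A_j^\theta|F_l|(y)\le C2^{-j}\int_0^{2^{j+1}}\mathcal Mf\big(x+(t-r)\theta\big)dr\le C\mathcal M^\theta(\mathcal Mf)(x),
\]
where $\mathcal M^\theta g(x)=\sup_{R>0}\frac1{2R}\int_{-R}^R|g(x-r\theta)|dr$. The operator $\mathcal M^\theta$ is bounded on $L^2(\mathbb R^n)$ uniformly in $\theta$, by the one-dimensional maximal theorem on each line parallel to $\theta$ and Fubini's theorem. This proves \eqref{eq:direction}.

\subsection{The case $d<0$: the bound $\|\omega\|_\infty2^{-c_2|d|}$}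

Let $\|\omega\|_\infty\le1$, $d=-s$, $l=j-s$. For $s<2(n+2)$ the bound follows from Section~\ref{sec:L1bound}, since $\|\omega\|_1\le C$. (For Theorem~\ref{thm:main} alone, Section~\ref{sec:L1bound} is needed only for these $s$.) Let $s\ge2(n+2)$.

\begin{lemma}\label{lem:opnorm}
Let $c_3=\frac1{4(n+2)}$. For $s\ge2(n+2)$, $\|\Psi_{j-s}T_j\|_{L^2\to L^2}\le C2^{-c_3s}$.
\end{lemma}

\begin{proof}
Use Section~\ref{sec:angular} with $\gamma=\frac1{n+2}$, so that $s\ge2/\gamma$, $(n+2)\kappa=\frac12$ and $c_3=\kappa/2$. For $f\in L^1\cap L^2$ write $\Psi_lT_jf=\sum_\nu G^\nu\Psi_lT_j^\nu f+\sum_\nu M_l^\nu*T_j^\nu f$. By \eqref{eq:trivial} and \eqref{eq:count}, $\sum_\nu\|T_j^\nu f\|_2^2\le C2^{-\gamma s(n-1)}\|f\|_2^2$, so \eqref{eq:orth} bounds the squared norm of the first sum by $C2^{-\kappa s}\|f\|_2^2$. By Lemma~\ref{lem:ray}(ii) with $p=2$ and $k=l$, the second sum has norm at most $C2^{-s+(n+2)\kappa s}\|f\|_2=C2^{-s/2}\|f\|_2$.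
\end{proof}

An operator norm bound is enough for inputs that are square summable in $j$. Write $S_{l+\iota}=\sum_{s'=1}^{s-\iota}\Psi_{j-s'}+S_j$. For each fixed $s'$, Lemma~\ref{lem:opnorm} gives $\sum_j\|\Psi_lT_j\Psi_{j-s'}f\|_2^2\le C2^{-2c_3s}\|f\|_2^2$. So the first part contributes at most $Cs2^{-c_3s}\|f\|_2\le C2^{-c_3s/2}\|f\|_2$ to the left side of \eqref{eq:square}.

The last part $f_j=S_jf$ has spectrum in $|\xi|\le2^{1-j}\le2^{-l-3}$, since $s\ge4$, so $\Psi_lT_jf_j=\Psi_lT_j[\alpha_l]f_j$ by \eqref{eq:loc2}. The function $f_j$ is essentially constant at the length $2^j$, so it should factor out of $T_j$ and leave an average of the rapidly oscillating $\alpha_l$ over long segments. To make this exact, use $f_j=S_{j-1}f_j$ and write the kernel of $S_{j-1}$ as $2^{-jn}\eta(2^{-j}\cdot)$ with $\eta$ a fixed Schwartz function. Then $f_j(x-v)=\int\eta(z-2^{-j}v)f_j(x-2^jz)\,dz$ and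
\[
T_j[\alpha_l]f_j(x)=\int_{\mathbb R^n}f_j(x-2^jz)\,(\alpha_l*\Gamma_j^z)(x)\,dz ,
\]
where $\Gamma_j^z$ is the finite measure, supported in $|v|\le2^{j+1}$, defined by
\[
p*\Gamma_j^z(x)=\int K_j(v)\,\eta(z-2^{-j}v)\int_0^1p(x-tv)\,dt\,dv .
\]
Put $\langle z\rangle=1+|z|$. Since $|\eta(z-r\theta)|\le C\langle z\rangle^{-2n-3}$ for $r\le2$, the total variation of $\Gamma_j^z$ is at most $C\langle z\rangle^{-2n-3}$. With $v=2^jr\theta$,
\[
\widehat{\Gamma_j^z}(\xi)=\int\omega(\theta)\int\frac{\varphi(r)}r\,\eta(z-r\theta)\int_0^1e^{-2\pi itr2^j\theta\cdot\xi}\,dt\,dr\,d\sigma .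
\]
For $r\ge\frac12$ the $t$-integral is at most $C\min(1,|2^j\theta\cdot\xi|^{-1})\le C|2^j\theta\cdot\xi|^{-1/2}$, so \eqref{eq:band} gives $|\widehat{\Gamma_j^z}(\xi)|\le C\langle z\rangle^{-2n-3}(2^j|\xi|)^{-1/2}$.

We claim that $\beta_j=|\alpha_{j-s}*\Gamma_j^z|^2$ is a Carleson sequence, indexed by $j$, with constant $C\langle z\rangle^{-4n-6}2^{-s}$. Let $B=B(x_0,\rho)$ and $2^j\le\rho$, and split $a=a\mathbf 1_{8B}+a\mathbf 1_{(8B)^c}$. For the first part, each $\xi$ lies in the support of $\tilde\psi(2^{j-s}\cdot)$ for boundedly many $j$, and then $2^j|\xi|\ge2^s/8$; Plancherel's theorem gives $\sum_j\|\widetilde\Psi_l(a\mathbf 1_{8B})*\Gamma_j^z\|_2^2\le C\langle z\rangle^{-4n-6}2^{-s}\rho^n$. For the second part, $|\widetilde\Psi_l(a\mathbf 1_{(8B)^c})|\le C2^l/\rho=C2^{-s}2^j/\rho$ on $3B$, and $3B$ contains all $x-v$ with $x\in B$, $|v|\le2^{j+1}$. So on $B$ its convolution with $\Gamma_j^z$ is at most $C\langle z\rangle^{-2n-3}2^{-s}2^j/\rho$, and the squares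 sum over $2^j\le\rho$ to at most $C\langle z\rangle^{-4n-6}2^{-2s}$. This proves the claim.

By \eqref{eq:shift}, $\sup_j\sup_{|y-x|<2^j}|f_j(y-2^jz)|\le C\langle z\rangle^{n+1}\mathcal Mf(x)$. Lemma~\ref{lem:carleson} for each $z$ and Minkowski's inequality in $z$ give
\[
\Big(\sum_j\|T_j[\alpha_l]f_j\|_2^2\Big)^{1/2}\le C2^{-s/2}\|f\|_2\int\langle z\rangle^{-2n-3}\langle z\rangle^{n+1}dz\le C2^{-s/2}\|f\|_2 .
\]
This proves \eqref{eq:square} with $c_2=c_3/2$, and with it Proposition~\ref{prop:L2}. \qed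

\section{$L^p$ bounds, convergence, and necessity of the cancellation}\label{sec:rest}

We complete the proof of Theorem~\ref{thm:LlogL}. In the first two parts $\Omega\in L\log L$ satisfies \eqref{eq:cancel}, and we write $T_\varepsilon=T_{\Omega,a,\varepsilon}$.

\subsection{$L^p$ bounds}

For $f\in L^1\cap L^2$, \eqref{eq:split}, Fatou's lemma and \eqref{eq:levels} give $\|T_\varepsilon f\|_2\le C\|\Omega\|_*\|f\|_2$. The Marcinkiewicz interpolation theorem states that a linear operator of weak type $(1,1)$ and bounded on $L^2$, both with constant $A$, is bounded on $L^p$ with constant $C_pA$ for $1<p<2$; its proof splits $f$ according to its size, which preserves $L^1\cap L^2$. This gives the bound for $1<p\le2$ on $L^1\cap L^2$. For $2<p<\infty$ let $f,g$ be bounded with compact support. By \eqref{eq:abs} and Fubini's theorem, $\langle T_\varepsilon f,g\rangle=\langle f,T_\varepsilon'g\rangle$, where $T'_\varepsilon$ is the truncated operator for $\overline{\Omega(-\theta)}$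 and $\bar a$. The bound for $T_\varepsilon'$ on $L^{p'}$ gives $\|T_\varepsilon f\|_p\le C_{n,p}\|\Omega\|_*\|f\|_p$. Finally, for $1<p<\infty$ and $f\in L^1\cap L^p$, take bounded compactly supported $f_i\to f$ in $L^1$ and in $L^p$. By the weak type bound $T_\varepsilon f_i\to T_\varepsilon f$ in measure, hence almost everywhere along a subsequence, and Fatou's lemma extends the inequality to $f$.

\subsection{Convergence in measure}

We first show that $T_\varepsilon f$ converges in $L^2$ as $\varepsilon\to0$ when $f\in C_c^\infty$, treating the two terms of \eqref{eq:split} separately.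

\emph{The series $\sum_{j\in\mathbb Z}T_j^\Omega f$ converges in $L^2$ for $f\in L^2$.} We show that $\sup\|T_J^\Omega f\|_2\to0$ as $N\to\infty$, the supremum being over finite $J\subset\{|j|\ge N\}$. By \eqref{eq:levels}, replacing $\Omega$ by a finite sum $\sum_{i\le i_0}\Omega_i$, or $f$ by a nearby element of $\mathcal S_0$, changes $T_J^\Omega f$ by an amount that is small uniformly in $J$. So let $\Omega=\omega\ne0$ be bounded with mean zero and $f\in\mathcal S_0$. For $g\in\mathcal S_0$, \eqref{eq:bilinear}, the Cauchy--Schwarz inequality and \eqref{eq:square} for the adjoint give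
\[
\frac{|\langle T_Jf,g\rangle|}{\|g\|_2}\le C\sum_d\Big(\sum_{|j|\ge N}\|\Psi_{j+d}T_jS_{j+d}f\|_2^2\Big)^{1/2}+C\sum_d\Delta_d\Big(\sum_{|j|\ge N}\|\widetilde\Psi_{j+d}f\|_2^2\Big)^{1/2}.
\]
Since \eqref{eq:square} holds for all finite $J$, it holds with the sum over $\mathbb Z$. So for each $d$ both terms are tails of convergent series, and both are at most $C\Delta_d\|f\|_2$. As $\sum_d\Delta_d<\infty$, dominated convergence in $d$ shows that the right side tends to $0$. For $f\in C_c^\infty$ the almost everywhere limit in \eqref{eq:split} therefore equals the $L^2$ sum $\sum_{j>j_0}T_jf$, which converges in $L^2$ as $j_0\to-\infty$.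

\emph{$\mathcal R_\varepsilon f\to0$ in $L^2$ for $f\in C_c^\infty$.} The kernel $K^\varepsilon$ is $\Omega$ times a radial function, so $\int K^\varepsilon=0$ by \eqref{eq:cancel}, and it is supported in $|v|\le2^{j_0+1}\le4\varepsilon$. Hence
\[
\mathcal R_\varepsilon f(x)=\int_0^1\!\!\int K^\varepsilon(v)\big[a(x-tv)f(x-v)-a(x)f(x)\big]dv\,dt ,
\]
and by Minkowski's inequality
\[
\|\mathcal R_\varepsilon f\|_2\le C\|\Omega\|_1\sup_{|v|\le4\varepsilon,\ 0\le t\le1}\Big(\|f(\cdot-v)-f\|_2+\|(a(\cdot-tv)-a)f\|_2\Big).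
\]
Let $B$ be a ball containing the $1$-neighborhood of $\operatorname{supp}f$. For $4\varepsilon\le1$ the second term is at most $\|f\|_\infty\|(a\mathbf 1_B)(\cdot-tv)-a\mathbf 1_B\|_2$. Both terms tend to $0$ by continuity of translations in $L^2$.

Now let $f\in L^1$, $\lambda>0$ and $f_0\in C_c^\infty$. By the weak type bound and Chebyshev's inequality,
\[
|\{|T_\varepsilon f-T_{\varepsilon'}f|>3\lambda\}|\le C\|\Omega\|_*\lambda^{-1}\|f-f_0\|_1+\lambda^{-2}\|T_\varepsilon f_0-T_{\varepsilon'}f_0\|_2^2 .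
\]
Choosing first $f_0$ close to $f$ and then $\varepsilon,\varepsilon'$ small, we see that $T_\varepsilon f$ is Cauchy in measure, hence converges in measure to a function $Tf$. Along a sequence $\varepsilon_i\to0$ the convergence holds almost everywhere, and Fatou's lemma, as after Lemma~\ref{lem:reduction}, gives $|\{|Tf|>\lambda\}|\le C\|\Omega\|_*\lambda^{-1}\|f\|_1$. This completes the proof of part (i).

\subsection{Necessity of the cancellation}

Let $a\equiv1$, $f=\mathbf 1_{B(0,1)}$, and suppose $I_\Omega=\int\Omega\,d\sigma\ne0$. Let $|x|\le\frac12$ and $0<\varepsilon<\frac12$. If $|v|<\frac12$ then $|x-v|<1$, and if $|x-v|<1$ then $|v|<\frac32$. Hence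
\[
T_{\Omega,1,\varepsilon}f(x)=\int_{\varepsilon<|v|<1/2}\frac{\Omega(v)}{|v|^n}dv+\int_{|v|\ge1/2,\ |x-v|<1}\frac{\Omega(v)}{|v|^n}dv ,
\]
where the first integral equals $I_\Omega\log\frac1{2\varepsilon}$ and the second is at most $\|\Omega\|_1\log3$ in absolute value. For small $\varepsilon$, $|T_{\Omega,1,\varepsilon}f|>\lambda_\varepsilon:=\frac12|I_\Omega|\log\frac1{2\varepsilon}$ on all of $B(0,\frac12)$. The estimate \eqref{eq:weak} would give $|B(0,\frac12)|\le C|B(0,1)|/\lambda_\varepsilon$, which is false for small $\varepsilon$ because $\lambda_\varepsilon\to\infty$. This proves part (ii), and Theorem~\ref{thm:LlogL}. \qed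

\begin{thebibliography}{9}

\bibitem{LLS}
Feng Liu, Simin Liu, and Minglei Shi,
\emph{A criterion on weak type $(1,1)$ bound of rough singular integrals},
arXiv:2608.22402 (2026).

\end{thebibliography}
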